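\title{Factorizable minorants of left Toeplitz operators on the Fock space}

\begin{abstract}
On the Hardy space of the disk, Szeg\H{o}'s theorem implies that a positive Toeplitz operator which dominates a non-zero operator $M_f^*M_f$ with $f\in H^\infty$ is itself of this form. We show that the analogous statement for left Toeplitz operators on the Fock space in $d$ non-commuting variables is false for every $d\ge 2$. For $h=1-z_1$, and more generally for every outer right multiplier $h$ that satisfies an unboundedness condition, we construct left Toeplitz operators $T\ge M_h^*M_h$, arbitrarily close to $M_h^*M_h$ in norm, that are not factorizable, have $M_h^*M_h$ as their largest factorizable minorant, and have the same entropy as $M_h^*M_h$. For outer $h$ in the free disk algebra we show that every left Toeplitz operator dominating $M_h^*M_h$ is factorizable if and only if $M_h$ is invertible.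
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Left Toeplitz operators}

Fix an integer $d\ge2$. Let $\mathbb F^d$ be the free monoid on the letters $1,\dots,d$, with empty word $\emptyset$, and let $|\omega|$ be the length of a word $\omega$. Let $z_1,\dots,z_d$ be non-commuting variables; for $\omega=i_1\cdots i_n$ put $z^\omega=z_{i_1}\cdots z_{i_n}$, and put $z^\emptyset=1$. The \emph{Fock space}, or free Hardy space, $F=\mathbb H^2_d$ is the Hilbert space of formal power series
\[
g=\sum_{\omega\in\mathbb F^d}\hat g_\omega z^\omega,\qquad \|g\|^2=\sum_{\omega}|\hat g_\omega|^2<\infty ,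
\]
in which the monomials $z^\omega$ form an orthonormal basis. We write $g(0)=\hat g_\emptyset$ for the constant term, so that $(gf)(0)=g(0)f(0)$. ``Polynomial'' means free polynomial. The left and right free shifts are the isometries $L_kg=z_kg$ and $R_kg=gz_k$ for $1\le k\le d$. The left shifts have pairwise orthogonal ranges, $L_j^*L_k=\delta_{jk}I$, and the orthogonal complement of the sum of these ranges is $\mathbb C1$.

A formal power series $f$ is a \emph{right multiplier} if $M_f\colon g\mapsto gf$ maps $F$ boundedly into itself. We put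
\[
\|f\|_R=\|M_f\|,\qquad |f|^2=M_f^*M_f .
\]
A right multiplier $h$ is \emph{outer} if $M_h$ has dense range, and a right multiplier $\Theta$ is \emph{inner} if $M_\Theta$ is an isometry.

A bounded operator $T$ on $F$ is \emph{left Toeplitz} if $L_j^*TL_k=\delta_{jk}T$ for all $j,k$. In terms of the matrix of $T$, the entry $\langle Tz^\beta,z^\alpha\rangle$ does not change when a common first letter is removed from $\alpha$ and $\beta$, and it vanishes when the first letters differ. Right multiplication commutes with left multiplication, so $L_j^*|f|^2L_k=M_f^*L_j^*L_kM_f=\delta_{jk}|f|^2$: every $|f|^2$ is a positive left Toeplitz operator. For example $|1|^2=I$ and $|1-z_1|^2=2I-R_1-R_1^*$.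

A positive left Toeplitz operator is \emph{factorizable} if it equals $|f|^2$ for some right multiplier $f$. Every non-zero right multiplier has an inner--outer factorization $M_f=M_\Theta M_h$ with $\Theta$ inner and $h$ outer. Then $|f|^2=|h|^2$, so a non-zero factorizable operator is $|h|^2$ for an outer $h$. If $T\ge T_0\ge0$ are left Toeplitz and $T_0$ is factorizable, then $T_0$ is a \emph{factorizable minorant} of $T$; it is \emph{non-trivial} if $T_0\ne0$. Finally, the \emph{entropy} of a positive left Toeplitz operator $T$ is
\[
\mathrm e(T)=\log\inf\bigl\{\langle Tq,q\rangle:\ q\text{ a polynomial},\ q(0)=1\bigr\}\in[-\infty,\infty).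
\]
Thus $\exp\mathrm e(T)$ is the squared distance from $1$ to the polynomials without constant term, measured in the seminorm $\|\sqrt T\,\cdot\|$. Entropy is monotone: $S\le T$ implies $\mathrm e(S)\le\mathrm e(T)$.

\subsection{The question}

All these definitions make sense for $d=1$, where $F$ is the Hardy space $H^2$ of the disk $\mathbb D$, the right multipliers are the functions in $H^\infty$, and the left Toeplitz operators are the Toeplitz operators $T_\varphi$, the compressions to $H^2$ of multiplication by $\varphi\in L^\infty$ of the circle. Here $T_\varphi\ge0$ if and only if $\varphi\ge0$ almost everywhere, and $M_f^*M_f=T_{|f|^2}$. Let $m$ be normalized arc length. For bounded $\varphi\ge0$, Szeg\H{o}'s theorem gives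
\begin{equation}\label{eq:szego}
\mathrm e(T_\varphi)=\int\log\varphi\,dm ,
\end{equation}
and a bounded $\varphi\ge0$ is the squared modulus of a non-zero $H^\infty$ function exactly when this integral is finite. If $\varphi\ge|h|^2$ with $h\ne0$, then $\int\log\varphi\,dm\ge\int\log|h|^2\,dm>-\infty$. So for $d=1$ a positive Toeplitz operator with a non-trivial factorizable minorant is factorizable. The following question is posed in \cite{JM}.

\medskip
\noindent\textbf{Question.} \emph{Let $d\ge2$ and let $T$ be a positive left Toeplitz operator on $\mathbb H^2_d$. If $T$ has a non-trivial factorizable minorant, is $T$ factorizable?}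
\medskip

Two parts of the one-variable picture hold for all $d$.

\begin{theorem}[Popescu]\label{thm:popescu}
Let $T$ be a positive left Toeplitz operator on $\mathbb H^2_d$.
\begin{enumerate}
\item[(a)] $T$ has a non-zero factorizable minorant if and only if $\mathrm e(T)>-\infty$.
\item[(b)] If $T\ge\epsilon I$ for some $\epsilon>0$, then $T$ is factorizable.
\end{enumerate}
\end{theorem}

By (a), the Question asks whether finite entropy implies factorizability, as it does for $d=1$, and (b) answers it positively when the minorant is $|h|^2$ with $h$ a non-zero constant. One would therefore guess that the answer is yes.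

\subsection{Results}

\begin{theorem}\label{thm:answer}
For every $d\ge2$ the answer to the Question is no. With $h=1-z_1$, there is a left Toeplitz operator $T\ge|h|^2$ on $\mathbb H^2_d$ that is not factorizable and whose largest factorizable minorant is $|h|^2$.
\end{theorem}

The property of $1-z_1$ that matters, besides being outer, is the following condition on an outer right multiplier $h$:
\begin{equation}\tag{$\star$}\label{eq:star}
\text{for every $N$ there is a right multiplier $\psi$ with }\ \|h\psi\|_R\le1\ \text{ and }\ \|\psi\|_R\ge N .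
\end{equation}
It says that $\psi\mapsto h\psi$ is not bounded below on the algebra of right multipliers. Note that $h$ stands on the left of $\psi$ here, whereas $M_h$ multiplies vectors of $F$ by $h$ on the right.

\begin{theorem}\label{thm:A}
Let $d\ge2$, let $h$ be an outer right multiplier with \eqref{eq:star}, and let $\delta>0$. There is a left Toeplitz operator $T\ge|h|^2$ with $\|T-|h|^2\|\le\delta$ that is not factorizable. Moreover, every factorizable minorant $S$ of $T$ satisfies $S\le|h|^2$; the operator $T-|h|^2$ is non-zero and has no non-zero factorizable minorant; and $\mathrm e(T)=\mathrm e(|h|^2)=\log|h(0)|^2$.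
\end{theorem}

The \emph{free disk algebra} is the closure of the polynomials in the norm $\|\cdot\|_R$. For $h$ in this algebra, condition \eqref{eq:star} is sharp.

\begin{theorem}\label{thm:B}
Let $d\ge2$ and let $h$ be an outer right multiplier.
\begin{enumerate}
\item[(1)] If $M_h$ is bounded below, then every left Toeplitz operator $T\ge|h|^2$ is factorizable.
\item[(2)] If $h$ lies in the free disk algebra, then \eqref{eq:star} holds if and only if $M_h$ is not bounded below. Hence, for such $h$, every left Toeplitz operator $T\ge|h|^2$ is factorizable if and only if $M_h$ is bounded below, or equivalently invertible.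
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:A} has two parts. Section~\ref{sec:criterion} shows that it is enough to add to $|h|^2$ a non-zero positive left Toeplitz operator $Y$ without raising the entropy. For $d=1$ this is impossible, because \eqref{eq:szego} is strictly monotone in $\varphi$. For $d\ge2$ we obtain $Y$ as a norm limit of operators $|f_n|^2$ with $f_{n+1}=f_n\Theta_n+\rho_n$, where $\Theta_n$ is inner and $\|\rho_n\|_R$ is small. Section~\ref{sec:example} carries out one such step by hand for $h=1-z_1$, and Section~\ref{sec:construction} treats the general case. Theorem~\ref{thm:B} is proved in Section~\ref{sec:star}.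

\section{Right multipliers and the example $1-z_1$}\label{sec:prelim}

We use the following consequences of the definitions without further comment. Multiplication of formal power series is associative, so $M_\psi M_h=M_{h\psi}$ (note the order) and $\|h\psi\|_R\le\|h\|_R\|\psi\|_R$. Since $f=M_f1$, we have $\|f\|\le\|f\|_R$. Every polynomial $g$ is a right multiplier, and left multiplication by $g$ is bounded as well, being a linear combination of products of the $L_k$. We write $\|g\|_L$ for its norm, so that $\|gy\|\le\|g\|_L\|y\|$ for $y\in F$, and $\|z^wy\|=\|y\|$ for every word $w$. If $\Theta$ is inner, then $|f\Theta|^2=M_f^*M_\Theta^*M_\Theta M_f=|f|^2$.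

\begin{lemma}\label{lem:outer}
A right multiplier $h$ is outer if and only if there are polynomials $\pi_n$ with $\pi_nh\to1$ in $F$. In that case $\{ph: p\text{ a polynomial}\}$ is dense in $F$, $h(0)\neq0$, and $\pi_n(0)\to1/h(0)$.
\end{lemma}

\begin{proof}
The polynomials are dense in $F$ and $M_h$ is bounded, so $\{ph\}$ is dense in the range of $M_h$. If $h$ is outer, it is dense in $F$ and the $\pi_n$ exist. Conversely, if $\pi_nh\to1$, then $\|q\pi_nh-q\|\le\|q\|_L\|\pi_nh-1\|\to0$ for each polynomial $q$, so the range of $M_h$ is dense. Taking constant terms in $\pi_nh\to1$ gives $\pi_n(0)h(0)\to1$.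
\end{proof}

\begin{lemma}\label{lem:example}
The polynomial $h=1-z_1$ is outer and satisfies \eqref{eq:star}.
\end{lemma}

\begin{proof}
For integers $N,M\ge1$ let
\begin{equation}\label{eq:pisigma}
\pi_N=\sum_{k=0}^{N-1}\Bigl(1-\frac kN\Bigr)z_1^k,\qquad \sigma_M=1+z_1+\dots+z_1^{M-1}.
\end{equation}
Consecutive coefficients of $\pi_N$ differ by $1/N$ and the last one is $1/N$, so $\pi_Nh=1-\frac1N(z_1+\dots+z_1^N)$ and $\|\pi_Nh-1\|=N^{-1/2}$. By Lemma~\ref{lem:outer}, $h$ is outer. Next, $h\sigma_M=1-z_1^M$ has $\|h\sigma_M\|_R=\|I-R_1^M\|\le2$, while $\|\sigma_M\|_R\ge\|\sigma_M\|=\sqrt M$. The multipliers $\psi=\frac12\sigma_M$ give \eqref{eq:star}.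
\end{proof}

Theorem~\ref{thm:answer} follows from Lemma~\ref{lem:example} and Theorem~\ref{thm:A}: the operator $|1-z_1|^2\neq0$ is a factorizable minorant of $T$ that dominates all the others.

\section{Entropy and the largest factorizable minorant}\label{sec:criterion}

Every left Toeplitz operator $T\ge|h|^2$ has the form $|h|^2+Y$ with $Y$ positive and left Toeplitz. The next proposition gives a condition on $Y$ under which no factorizable minorant of $T$ exceeds $|h|^2$.

\begin{proposition}\label{prop:criterion}
Let $h$ be an outer right multiplier, let $Y$ be a positive left Toeplitz operator, and let $T=|h|^2+Y$. The following are equivalent: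
\begin{enumerate}
\item[(a)] there are polynomials $p_n$ with $p_nh\to1$ in $F$ and $\langle Yp_n,p_n\rangle\to0$;
\item[(b)] $\mathrm e(T)=\log|h(0)|^2$.
\end{enumerate}
If they hold, then
\begin{enumerate}
\item[(i)] every factorizable minorant $S$ of $T$ satisfies $S\le|h|^2$;
\item[(ii)] $Y$ has no non-zero factorizable minorant;
\item[(iii)] if $Y\ne0$, then $T$ is not factorizable.
\end{enumerate}
\end{proposition}

For $Y=0$ condition (a) holds by Lemma~\ref{lem:outer}, so $\mathrm e(|h|^2)=\log|h(0)|^2$ for every outer $h$, and (b) says that $\mathrm e(T)=\mathrm e(|h|^2)$.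

\begin{proof}
\emph{Equivalence of (a) and (b).} If $q$ is a polynomial with $q(0)=1$, then $qh$ has constant term $h(0)$, so
\begin{equation}\label{eq:split}
\langle Tq,q\rangle=|h(0)|^2+\|qh-h(0)\|^2+\langle Yq,q\rangle .
\end{equation}
Hence (b) holds if and only if there are polynomials $q_n$ with $q_n(0)=1$, $q_nh\to h(0)$ and $\langle Yq_n,q_n\rangle\to0$. Given such $q_n$, the polynomials $p_n=q_n/h(0)$ satisfy (a). Given $p_n$ as in (a), we have $p_n(0)\to1/h(0)\ne0$, and $q_n=p_n/p_n(0)$, defined for large $n$, has the required properties.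

Assume (a). To compare $T$ with an operator $|k|^2\le T$, we write $T=W^*W$ for an operator $W$ that intertwines the left shifts with another family of isometries; then $M_k$ factors through $W$, and the structure of these isometries restricts the factor.

\emph{The isometries $U_i$.} Let $X=\sqrt Y$ and let $K$ be the closure of its range. Since $Y$ is left Toeplitz,
\[
\langle XL_ix,XL_jy\rangle=\langle L_j^*YL_ix,y\rangle=\delta_{ij}\langle Xx,Xy\rangle .
\]
So $U_iXx=XL_ix$ defines isometric maps on the range of $X$, and they extend to isometries $U_1,\dots,U_d$ of $K$ with pairwise orthogonal ranges.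

\emph{Step 1: $K=U_1K\oplus\dots\oplus U_dK$.} Let $E$ be the right-hand side, a closed subspace of $K$. Every polynomial can be written $p=p(0)+\sum_iz_ip^{[i]}$ with polynomials $p^{[i]}$, and then
\[
Xp=p(0)X1+\sum_iU_iXp^{[i]}\in p(0)X1+E .
\]
For $p=p_n$ this shows that the distance from $X1$ to $E$ is at most $\|Xp_n\|/|p_n(0)|$, which tends to $0$. So $X1\in E$, hence $Xp\in E$ for all polynomials $p$, and $K=E$.

\emph{Step 2: a bounded operator $C\colon K\to F$ with $CU_i=L_iC$ for all $i$ is zero.} Suppose that every element of $CK$ has vanishing coefficients at all words of length less than $n$; this is vacuous for $n=0$. By Step 1 each $\xi\in K$ is $\sum_iU_i\xi_i$ with $\xi_i\in K$, so $C\xi=\sum_iz_i\,C\xi_i$ has vanishing coefficients at all words of length less than $n+1$. By induction $C\xi=0$.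

\emph{Step 3: the range of $W$ is dense in $F\oplus K$,} where $W\colon F\to F\oplus K$, $Wx=(xh,Xx)$. We have $\|Wx\|^2=\langle Tx,x\rangle$ and $WL_i=V_iW$ with $V_i=L_i\oplus U_i$. Hence the closure $\mathcal M$ of the range of $W$ is invariant under the $V_i$. By (a), $Wp_n\to(1,0)$, so $(1,0)\in\mathcal M$. Applying products of the $V_i$ gives $(z^\omega,0)\in\mathcal M$ for all words $\omega$, so $F\oplus0\subset\mathcal M$. Then $(0,Xx)=Wx-(xh,0)\in\mathcal M$ for all $x\in F$, so $0\oplus K\subset\mathcal M$.

\emph{Proof of (i).} Let $S=|k|^2\le T$. Then $\|xk\|\le\|Wx\|$ for all $x$, so by Step 3 the map $Wx\mapsto xk$ extends to a contraction $C\colon F\oplus K\to F$. From $CV_iWx=CWL_ix=z_ixk=L_iCWx$ and continuity we get $CV_i=L_iC$. By Step 2, applied to $\xi\mapsto C(0,\xi)$, the operator $C$ vanishes on $0\oplus K$. Therefore $\|xk\|=\|C(xh,0)\|\le\|xh\|$ for all $x$, that is, $S\le|h|^2$.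

\emph{Proof of (ii).} If $|k|^2\le Y$, then $Xx\mapsto xk$ extends to a contraction $C\colon K\to F$, and $CU_iXx=CXL_ix=z_ixk=L_iCXx$. By Step 2, $C=0$, so $k=CX1=0$.

\emph{Proof of (iii).} If $T$ is factorizable, (i) with $S=T$ gives $|h|^2+Y\le|h|^2$, so $Y=0$.
\end{proof}

\begin{remark}\label{rem:criterion}
Step 1 needs only $\|Xp_n\|/|p_n(0)|\to0$, that is, $\mathrm e(Y)=-\infty$, and (ii) also follows from this and Theorem~\ref{thm:popescu}(a). The full strength of (a), that the \emph{same} polynomials approximate $1$ in the first summand and $0$ in the second, enters in Step 3, which says that $W1=(h,X1)$ is a cyclic vector for $L_i\oplus U_i$ on all of $F\oplus K$. The proof does not use $d\ge2$. For $d=1$, however, (b) reads $\int\log(|h|^2+\varphi)\,dm=\int\log|h|^2\,dm$ with $Y=T_\varphi$ and $\varphi\ge0$, which forces $Y=0$.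
\end{remark}

\section{One step, by hand}\label{sec:example}

We need a non-zero $Y$ with property (a) of Proposition~\ref{prop:criterion}. By (ii), $Y$ cannot be of the form $|f|^2$, but it can be a limit of such operators. The first approximate problem is then the following: starting from $|h|^2$, find a multiplier $f$ with $|f|^2$ close to $|h|^2$ in norm, so that it stays away from $0$, and a polynomial $p$ with $ph\approx1$ and $pf\approx0$ in $F$.

Replacing $h$ by $h\Theta$ with $\Theta$ inner does not change $|h|^2$, so we try $f=h\Theta+\rho$ with $\|\rho\|_R\le\varepsilon$. If $ph\approx1$, then $pf\approx\Theta+p\rho$, and the unit vector $\Theta$ has to be cancelled by $p\rho$. Write $p=\pi-y$, where $\pi h\approx1$ and $\pi$ is fixed before $\varepsilon$, so that $\pi\rho\approx0$. Then we need $yh\approx0$ and $y\rho\approx\Theta$. If $\rho=h\psi$, then $y\rho=(yh)\psi$ has norm about $1$ while $yh$ is small, so $\|\psi\|_R$ must be large although $\|h\psi\|_R$ is small. This is condition \eqref{eq:star}. It provides a polynomial $v$ with $vh\approx0$ and $\|v\rho\|=1$,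 but it gives no control on the unit vector $u=v\rho$. So we choose $\Theta$ last, as a left multiple of $u$, and this is where the second letter is needed.

Let $h=1-z_1$, let $N\ge1$, and put $\varepsilon=1/N$ and $M=N^3$. With $\pi=\pi_N$ and $\sigma_M$ as in \eqref{eq:pisigma}, we have $\|\pi h-1\|=N^{-1/2}$ and $\|\pi\|\le N^{1/2}$. Let
\[
\psi=\frac\varepsilon2\,\sigma_M,\qquad \rho=h\psi=\frac\varepsilon2\,(1-z_1^M),\qquad v=\frac{\sqrt2}{\varepsilon\sqrt M}\,\sigma_M .
\]
Then $\|\rho\|_R\le\varepsilon$, and $vh=\frac{\sqrt2}{\varepsilon\sqrt M}(1-z_1^M)$ has norm $\frac{2}{\varepsilon\sqrt M}=2N^{-1/2}$. The vector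
\[
u=v\rho=\frac1{\sqrt{2M}}\Bigl(\sum_{k=0}^{M-1}z_1^k-\sum_{k=M}^{2M-1}z_1^k\Bigr)
\]
has norm $1$. It is not inner: $h u=(2M)^{-1/2}(1-z_1^M)^2$ has norm $(3/M)^{1/2}$, whereas $\|h\|=\sqrt2$. But $\Theta=z_2u$ is inner. Indeed, a word $\alpha\,2\,1^k$ determines $\alpha$ and $k$, because $k$ is the number of letters $1$ at its end. So, writing $u_k$ for the coefficient of $z_1^k$ in $u$, the monomials in $x\Theta=\sum_{\alpha,k}\hat x_\alpha u_k\,z^\alpha z_2z_1^k$ are distinct, and $\|x\Theta\|=\|x\|\,\|u\|=\|x\|$.

Put $f=h\Theta+\rho$ and $p=\pi-z_2v$. Then $p(0)=1$ and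
\[
\|ph-1\|\le\|\pi h-1\|+\|vh\|=3N^{-1/2}.
\]
Since $z_2v\rho=\Theta$,
\[
pf=ph\Theta+\pi\rho-z_2v\rho=(ph-1)\Theta+\pi\rho,\qquad \|pf\|\le3N^{-1/2}+\varepsilon\|\pi\|\le4N^{-1/2}.
\]
Also $M_f=M_\Theta M_h+M_\rho$ and $\|h\|_R\le2$, so $\||f|^2-|h|^2\|\le4\varepsilon+\varepsilon^2\le5/N$.

The operators $T_N=|h|^2+|f|^2\ge|h|^2$ therefore converge in norm to $2|h|^2$, whose entropy is $\log2$, while
\[
0=\mathrm e(|h|^2)\le\mathrm e(T_N)\le\log\bigl(\|ph\|^2+\|pf\|^2\bigr)\le\log\bigl((1+3N^{-1/2})^2+16N^{-1}\bigr)\to0 .
\]
In one variable this cannot happen: if $\varphi_N\ge|h|^2$ and $\varphi_N\to2|h|^2$ uniformly, then $\int\log\varphi_N\,dm\to\log2+\int\log|h|^2\,dm$ by dominated convergence.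

One step does not give a counterexample. We have $f=hG$ with $G=\Theta+\psi$, so $T_N=M_h^*(I+|G|^2)M_h$. By Theorem~\ref{thm:popescu}(b), $I+|G|^2=|k|^2$ for some $k$, and $T_N=|hk|^2$ is factorizable. The step has to be repeated infinitely often, with $f$ in place of the starting multiplier $h$.

\section{The construction}\label{sec:construction}

\subsection{Inner multipliers with a prescribed right factor}

In general the unit vector $u$ involves all letters, and the prefix $z_2$ is not enough. For $u=(1+z_2)/\sqrt2$ and $x=1+z_2$ we get $\|xz_2^ku\|^2=\frac12\|(1+z_2)^2\|^2=3\ne2=\|x\|^2$ for every $k\ge0$. A longer prefix, which cannot overlap a slightly shifted copy of itself, repairs this.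

\begin{lemma}\label{lem:inner}
Let $d\ge2$, let $u$ be a polynomial with $\|u\|=1$ and $\deg u\le m$, and let $w=2\,1^m$ be the letter $2$ followed by $m$ letters $1$. Then $\Theta=z^wu$ is inner.
\end{lemma}

\begin{proof}
We show that $(\alpha,\beta)\mapsto\alpha w\beta$ is injective on pairs of words with $|\beta|\le m$. Let $\alpha w\beta=\alpha'w\beta'$. If $|\beta|=|\beta'|$, then $\beta=\beta'$ and $\alpha=\alpha'$. Otherwise we may assume $|\beta|<|\beta'|$, and then $j=|\beta'|-|\beta|=|\alpha|-|\alpha'|$ satisfies $1\le j\le m$. Consider the letter in position $|\alpha|+1$. In the first factorization it is the first letter of $w$, namely $2$. In the second it is in position $|\alpha'|+j+1$, so it is letter number $j+1$ of $w$, and since $2\le j+1\le m+1$ it equals $1$. This is a contradiction. Hence the monomials in $x\Theta=\sum_{\alpha,\beta}\hat x_\alpha\hat u_\beta z^{\alpha w\beta}$ are distinct, and $\|x\Theta\|^2=\sum_{\alpha,\beta}|\hat x_\alpha|^2|\hat u_\beta|^2=\|x\|^2$.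
\end{proof}

This lemma is the only place where the construction uses two letters. For $d=1$ it fails: the computation before the lemma, read in one variable, shows that no $z^k(1+z)/\sqrt2$ is inner.

\subsection{The general step}

Two things change when the starting multiplier $h$ is replaced by a multiplier $f$ produced at an earlier stage. First, $\pi f$ is no longer close to $1$. We approximate it by a polynomial $g$ and cancel $g\Theta$ instead of $\Theta$, by multiplying the correction term on the left by $g$. Second, the correction term contributes $vf$, which must be small. We control only $vh$, and this is why we keep $f$ of the form $hG$: then $\|vf\|\le\|vh\|\,\|G\|_R$, with $G$ known before $v$ is chosen. Perturbations $\rho=h\psi$ preserve this form.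

\begin{lemma}\label{lem:step}
Let $d\ge2$, let $h$ be outer with \eqref{eq:star}, let $G$ be a right multiplier, and let $\tau,\varepsilon>0$. There are an inner multiplier $\Theta$, a right multiplier $\psi$ and a polynomial $p$ such that, with $G'=G\Theta+\psi$,
\[
\|h\psi\|_R\le\varepsilon,\qquad \|ph-1\|\le2\tau,\qquad \|phG'\|\le3\tau .
\]
\end{lemma}

\begin{proof}
Let $f=hG$. We make the following choices in order; each depends only on the previous ones.
\begin{enumerate}
\item Since $h$ is outer, there is a polynomial $\pi$ with $\|\pi h-1\|\le\tau$. Since $\pi f\in F$, there is a polynomial $g$ with $\|\pi f-g\|\le\tau$.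
\item Choose $0<\varepsilon'\le\varepsilon$ with $\varepsilon'\|\pi\|\le\tau$, and $\eta>0$ with $\eta\,\|g\|_L(1+\|G\|_R)\le\tau$.
\item Apply \eqref{eq:star} with $N>1/(\varepsilon'\eta)$ and multiply by $\varepsilon'$. This gives a right multiplier $\psi$ with $\|\psi\|_R>1/\eta$ such that $\rho=h\psi$ has $\|\rho\|_R\le\varepsilon'$.
\item The inequality $\|y\psi\|\le\eta^{-1}\|y\|$ fails for some $y\in F$, hence for some $y$ in the dense set $\{vh: v\text{ a polynomial}\}$ of Lemma~\ref{lem:outer}. So there is a polynomial $v$ with $\|v\rho\|=\|vh\psi\|>\eta^{-1}\|vh\|$. In particular $v\rho\ne0$, and after scaling $v$,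
\[
\|v\rho\|=1,\qquad\|vh\|<\eta .
\]
\item The polynomials of norm $1$ are dense in the unit sphere of $F$, so there is a polynomial $u$ with $\|u\|=1$ and $\|v\rho-u\|\le\eta$. By Lemma~\ref{lem:inner} there is a word $w$ such that $\Theta=z^wu$ is inner.
\item Put $p=\pi-gz^wv$.
\end{enumerate}
Then $ph-1=(\pi h-1)-gz^w(vh)$, so $\|ph-1\|\le\tau+\|g\|_L\eta\le2\tau$. Next, $hG'=f\Theta+\rho$, and
\[
phG'=\pi f\Theta+\pi\rho-gz^wvf\Theta-gz^wv\rho .
\]
In the last term write $v\rho=u+(v\rho-u)$, so that $gz^wv\rho=g\Theta+gz^w(v\rho-u)$. This gives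
\[
phG'=(\pi f-g)\Theta+\pi\rho-gz^w(vf)\Theta-gz^w(v\rho-u).
\]
Right multiplication by $\Theta$ is isometric, so the first term has norm at most $\tau$. The second has norm at most $\varepsilon'\|\pi\|\le\tau$. Since $\|vf\|=\|(vh)G\|\le\eta\|G\|_R$, the last two terms together have norm at most $\|g\|_L\,\eta\,(\|G\|_R+1)\le\tau$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

We iterate Lemma~\ref{lem:step}. The polynomials $p$ that it produces can have large norm (in the proof, $1=\|v\rho\|\le\varepsilon'\|v\|$), so a later perturbation could destroy the estimate $\|phG'\|\le3\tau$. We prevent this by choosing each $\varepsilon$ small relative to the norms of all polynomials constructed before.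

Let $G_0=1$. Given $G_n$ and polynomials $p_0,\dots,p_{n-1}$, choose $\varepsilon_n>0$ with
\begin{equation}\label{eq:eps}
\varepsilon_n\le2^{-n-2}\|h\|,\qquad\varepsilon_n\|p_m\|\le2^{-n}\quad\text{for all }m<n ,
\end{equation}
and apply Lemma~\ref{lem:step} with $G=G_n$, $\tau=2^{-n}$ and $\varepsilon=\varepsilon_n$. This gives $\Theta_n$, $\psi_n$, $p_n$ and $G_{n+1}=G_n\Theta_n+\psi_n$. With $f_n=hG_n$ and $\rho_n=h\psi_n$ we have $f_0=h$ and
\begin{equation}\label{eq:stage}
f_{n+1}=f_n\Theta_n+\rho_n,\qquad\|\rho_n\|_R\le\varepsilon_n,\qquad\|p_nh-1\|\le2\cdot2^{-n},\qquad\|p_nf_{n+1}\|\le3\cdot2^{-n}.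
\end{equation}

What has to converge is not $f_n$ but $|f_n|^2$, which is insensitive to the inner factors. Since $\|xf_n\Theta_n\|=\|xf_n\|$,
\begin{equation}\label{eq:increment}
\bigl|\,\|xf_{n+1}\|-\|xf_n\|\,\bigr|\le\|x\rho_n\|\le\varepsilon_n\|x\|\qquad(x\in F).
\end{equation}
By \eqref{eq:eps}, $\sum_n\varepsilon_n\le\frac12\|h\|\le\frac12\|h\|_R$, so $\|f_n\|_R\le2\|h\|_R$ for all $n$. From $M_{f_{n+1}}=M_{\Theta_n}M_{f_n}+M_{\rho_n}$ we get
\[
|f_{n+1}|^2-|f_n|^2=M_{f_n}^*M_{\Theta_n}^*M_{\rho_n}+M_{\rho_n}^*M_{\Theta_n}M_{f_n}+|\rho_n|^2 ,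
\]
and the right-hand side has norm at most $4\|h\|_R\,\varepsilon_n+\varepsilon_n^2$, which is summable. So $Y=\lim_n|f_n|^2$ exists in operator norm. It is positive and left Toeplitz, because both properties pass to norm limits, and $\langle Yx,x\rangle^{1/2}=\lim_k\|xf_k\|$ for $x\in F$.

Summing \eqref{eq:increment} with $x=1$ gives $\langle Y1,1\rangle^{1/2}\ge\|h\|-\sum_n\varepsilon_n\ge\frac12\|h\|>0$, so $Y\ne0$. Summing \eqref{eq:increment} with $x=p_n$ over the stages $m>n$, and using \eqref{eq:stage} and \eqref{eq:eps},
\[
\langle Yp_n,p_n\rangle^{1/2}\le\|p_nf_{n+1}\|+\sum_{m>n}\varepsilon_m\|p_n\|\le3\cdot2^{-n}+\sum_{m>n}2^{-m}=4\cdot2^{-n}.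
\]
Together with $p_nh\to1$, this is condition (a) of Proposition~\ref{prop:criterion} for $Y$, and also for $cY$ with any $c>0$. Choose $c>0$ with $c\|Y\|\le\delta$ and let $T=|h|^2+cY$. Then $\|T-|h|^2\|\le\delta$, $T-|h|^2=cY\ne0$, and the remaining assertions of Theorem~\ref{thm:A} are (b), (i), (ii) and (iii) of Proposition~\ref{prop:criterion}, together with $\mathrm e(|h|^2)=\log|h(0)|^2$. \qed

\begin{remark}
For $h=1-z_1$ every stage can be carried out with the polynomials of Section~\ref{sec:example}. If $G_n$ is a polynomial, take $\pi=\pi_N$ with $N^{-1/2}\le\tau$ and $g=\pi f_n$; take $\psi$, $v$ and $u=v\rho$ as in Section~\ref{sec:example}, with $\varepsilon'$ in place of $\varepsilon$ and $M$ so large that $2/(\varepsilon'\sqrt M)<\eta$; and take $\Theta=z_2u$. Then $G_{n+1}$ is again a polynomial.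
\end{remark}

\section{When condition \eqref{eq:star} holds}\label{sec:star}

If $M_h$ is not invertible, the natural candidates for $\psi$ in \eqref{eq:star} are approximate inverses of $h$. We obtain them by dilation. For $|\lambda|\le1$ and a formal power series $x$ let $D_\lambda x=\sum_\alpha\lambda^{|\alpha|}\hat x_\alpha z^\alpha$, and write $x_r=D_rx$ for $0<r<1$. Since length is additive under concatenation, $D_\lambda(xy)=(D_\lambda x)(D_\lambda y)$. Let $x^{(n)}=\sum_{|\alpha|=n}\hat x_\alpha z^\alpha$ be the homogeneous part of degree $n$.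

\begin{lemma}\label{lem:commutant}
If a bounded operator $B$ on $F$ commutes with $L_1,\dots,L_d$, then $k=B1$ is a right multiplier and $B=M_k$.
\end{lemma}

\begin{proof}
For polynomials $q$ we have $Bq=qk$. Let $x\in F$ and let $q_n\to x$ be polynomials. The coefficient of $z^\gamma$ in $Bq_n=q_nk$ is the finite sum $\sum_{\alpha\beta=\gamma}(\hat q_n)_\alpha\hat k_\beta$. It converges both to the coefficient of $z^\gamma$ in $Bx$ and to that in $xk$. So $Bx=xk$.
\end{proof}

\begin{lemma}\label{lem:dilation}
Let $0<r<1$.
\begin{enumerate}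
\item[(a)] If $x\in F$, then $x_r$ is a right multiplier and $\|x_r\|_R\le(1-r^2)^{-1/2}\|x\|$.
\item[(b)] If $f$ is a right multiplier, then $\|f_r\|_R\le\|f\|_R$.
\item[(c)] If $h$ lies in the free disk algebra, then $\|h-h_r\|_R\to0$ as $r\to1$.
\item[(d)] If $h$ is outer, there is a right multiplier $k_r$ with $h_rk_r=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $(\alpha,\beta)\mapsto\alpha\beta$ is injective on pairs with $|\beta|=n$, so $\|yx^{(n)}\|=\|y\|\,\|x^{(n)}\|$ for $y\in F$. By the Cauchy--Schwarz inequality, $\sum_nr^n\|x^{(n)}\|\le(1-r^2)^{-1/2}\|x\|$. Hence $\sum_nr^nM_{x^{(n)}}$ converges in norm to an operator with this bound, and it sends $y$ to $yx_r$, because the coefficient of $z^\gamma$ involves only the terms with $n\le|\gamma|$.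

(b) For $|\lambda|=1$ the operator $D_\lambda$ is unitary on $F$, and $x\,D_\lambda f=D_\lambda\bigl((D_{\bar\lambda}x)f\bigr)$. So $D_\lambda f$ is a right multiplier with $\|D_\lambda f\|_R=\|f\|_R$. The Poisson kernel $P_r(\theta)=(1-r^2)/|1-re^{i\theta}|^2$ is positive and satisfies $\frac1{2\pi}\int_0^{2\pi}e^{in\theta}P_r(\theta)\,d\theta=r^{|n|}$ for all integers $n$. For polynomials $x,y$ and $|\lambda|\le1$ we have $\langle x\,D_\lambda f,y\rangle=\sum_{n\le\deg y}\lambda^n\langle xf^{(n)},y\rangle$, so
\[
\langle xf_r,y\rangle=\frac1{2\pi}\int_0^{2\pi}\langle x\,D_{e^{i\theta}}f,y\rangle P_r(\theta)\,d\theta,\qquad|\langle xf_r,y\rangle|\le\|f\|_R\|x\|\,\|y\| .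
\]
Since $M_{f_r}$ is bounded by (a) and the polynomials are dense, (b) follows.

(c) For a polynomial $q$, part (b) gives $\|h-h_r\|_R\le2\|h-q\|_R+\|q-q_r\|_R$, and $\|q-q_r\|_R\le\sum_\alpha(1-r^{|\alpha|})|\hat q_\alpha|\to0$. The first term is as small as we like.

(d) By Lemma~\ref{lem:outer} there is a polynomial $\pi$ with $\|\pi h-1\|<(1-r^2)^{1/2}$. Since $(\pi h-1)_r=\pi_rh_r-1$, part (a) gives $\|M_{h_r}M_{\pi_r}-I\|<1$. So $M_{h_r}M_{\pi_r}$ is invertible by the Neumann series, and $M_{h_r}$ is onto. It is also injective: if $x\ne0$ and $n$ is minimal with $x^{(n)}\ne0$, then $(xh_r)^{(n)}=h(0)x^{(n)}\ne0$. The inverse is bounded by the open mapping theorem and commutes with the $L_i$, so by Lemma~\ref{lem:commutant} it equals $M_{k_r}$ for a right multiplier $k_r$. Applying $M_{k_r}M_{h_r}=I$ to $1$ gives $h_rk_r=1$.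
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) If $\|xh\|\ge c\|x\|$ for all $x$, with $c>0$, then $T\ge|h|^2\ge c^2I$, and $T$ is factorizable by Theorem~\ref{thm:popescu}(b).

(2) An operator that is bounded below has closed range, so for outer $h$ the operator $M_h$ is bounded below if and only if it is invertible. In that case $M_\psi=M_{h\psi}M_h^{-1}$, so $\|\psi\|_R\le\|M_h^{-1}\|\,\|h\psi\|_R$ for every right multiplier $\psi$, and \eqref{eq:star} fails.

Conversely, let $h$ lie in the free disk algebra and suppose that \eqref{eq:star} fails. Then there is $N>0$ such that $\|h\psi\|_R\le1$ implies $\|\psi\|_R<N$. Applying this to $\psi/(\|h\psi\|_R+t)$ and letting $t\downarrow0$ gives $\|\psi\|_R\le N\|h\psi\|_R$ for every right multiplier $\psi$. Take $\psi=k_r$ from Lemma~\ref{lem:dilation}(d). Since $hk_r=1+(h-h_r)k_r$,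
\[
\|k_r\|_R\le N+N\|h-h_r\|_R\|k_r\|_R .
\]
By Lemma~\ref{lem:dilation}(c), $N\|h-h_r\|_R\le\frac12$ for $r$ close to $1$, and then $\|k_r\|_R\le2N$. For such $r$ and all $x\in F$ we get $\|x\|=\|xh_rk_r\|\le2N\|xh_r\|$. Letting $r\to1$ gives $\|x\|\le2N\|xh\|$, so $M_h$ is bounded below.

For the last assertion: if $M_h$ is bounded below, apply (1); if it is not, then \eqref{eq:star} holds and Theorem~\ref{thm:A} gives a left Toeplitz operator $T\ge|h|^2$ that is not factorizable.
\end{proof}

The hypothesis that $h$ lies in the free disk algebra was used only through Lemma~\ref{lem:dilation}(c). For functions of a single variable $z_1$ it can be dropped.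

\begin{remark}\label{rem:onevariable}
Let $a\in H^\infty(\mathbb D)$ be outer with $1/a\notin H^\infty$. Then $h=a(z_1)$ is outer and satisfies \eqref{eq:star}. To see this, write each word uniquely as $\omega1^k$ with $\omega$ not ending in the letter $1$. For each such $\omega$, the closed span of the $z^\omega z_1^k$, $k\ge0$, is a copy of $H^2$ on which right multiplication by $b(z_1)$, for $b\in H^\infty$, acts as multiplication by $b$, and $F$ is the orthogonal sum of these copies. Hence $\|b(z_1)\|_R=\|b\|_\infty$, and $b(z_1)$ is outer if and only if $b$ is an outer function. Recall that for an outer function $a$, $\log|a|$ in the disk is the Poisson integral of its boundary values, and that every bounded real function on the circle is $\log|b|$ almost everywhere for some outer $b\in H^\infty$. By the first fact, $1/|a|$ is essentially unbounded on the circle, since otherwise $1/a\in H^\infty$. By the second, for each $N>0$ there is an outer $b$ with $|b|=\min(N,1/|a|)$ almost everywhere, because this function lies between $\min(N,1/\|a\|_\infty)$ and $N$. Then $\psi=b(z_1)$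 has $\|h\psi\|_R=\|ab\|_\infty\le1$ and $\|\psi\|_R=N$.
\end{remark}

For a general outer $h$ outside the free disk algebra with $M_h$ not bounded below, we have not determined whether \eqref{eq:star}, or the conclusion of Theorem~\ref{thm:A}, must hold.

\begin{thebibliography}{1}
\bibitem{JM} Michael T. Jury and Robert T.W. Martin, \emph{Sub-Hardy Hilbert spaces in the non-commutative unit row-ball}, arXiv:2204.05016 (2022).
\end{thebibliography}
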